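# Monochromatic values of $(a\circ b)\circ(c\circ d)$ and of every other bracketing

## 1. Two theorems on bracketed sums and products

Throughout, $\mathbb N=\{1,2,3,\dots\}$, $\mathbb N_0=\mathbb N\cup\{0\}$ and $[k]=\{1,\dots,k\}$. A finite coloring of $\mathbb N$ is a map $\chi:\mathbb N\to[r]$ for some $r\in\mathbb N$. A set is monochromatic if $\chi$ is constant on it, and the color classes are the sets $\chi^{-1}(\rho)$.

**Theorem 1.** For every finite coloring $\chi:\mathbb N\to[r]$ there are $a,b,c,d\in\mathbb N$ such that all eight values $(a\circ_1 b)\circ_2(c\circ_3 d)$, where each $\circ_1,\circ_2,\circ_3$ ranges independently over $\{+,\cdot\}$, have the same color.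

**Theorem 2.** For every finite coloring of $\mathbb N$ there is one color class $A$ such that for every $\ell\ge1$ and every bracketing $\tau$ of $\ell$ terms there are $a_1,\dots,a_\ell\in\mathbb N$ with $V_\tau(a_1,\dots,a_\ell)\subset A$.

Here a bracketing, or *tree*, $\tau$ with $\ell\ge 1$ leaves is a full binary tree. If $p=(p_1,\dots,p_\ell)$ are elements of a commutative semiring placed at the leaves, $V_\tau(p)$ is the set of the at most $2^{\ell-1}$ values obtained by independently placing $+$ or $\cdot$ at each of the $\ell-1$ inner nodes.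

Theorem 1 asks for one color on the set
$$\{\,a+b+c+d,\ \ a+b+cd,\ \ (a+b)(c+d),\ \ (a+b)cd,\ \ ab+c+d,\ \ ab+cd,\ \ ab(c+d),\ \ abcd\,\}.$$
The numbers $a,b,c,d$ need not be distinct, and the eight values may coincide. The question comes from Matt Bowen, "Composite Ramsey theorems via trees", arXiv:2210.14311 (2022). That paper states, as a known result, the analogue for the increasing bracketing: for every $n$ and every finite coloring there are $a_1,\dots,a_n$ such that all values $(\cdots((a_1\circ_1a_2)\circ_2a_3)\cdots)\circ_{n-1}a_n$ have the same color. The question is whether this extends to $(a\circ_1 b)\circ_2(c\circ_3d)$. Theorem 1 says that it does.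

Theorem 1 is the case of Theorem 2 in which $\tau$ is the balanced tree with four leaves, and the increasing bracketing is another case. Note the order of quantifiers in Theorem 2. The class $A$ is chosen first and serves all bracketings at once; only the numbers $a_1,\dots,a_\ell$ depend on $\tau$. We prove Theorem 1 first, in Sections 4 to 8. The proof of Theorem 2, in Sections 9 to 12, has the same skeleton over polynomial semirings.

## 2. Small quadruples, and four colors that need not agree

For one or two terms there is nothing to prove: $2+2=2\cdot2$, so $V_\tau(2,2)=\{4\}$. For four terms, $a=b=c=d=2$ gives only the values $4+4=8$ and $4\cdot4=16$. So any coloring with $\chi(8)=\chi(16)$ is settled. If $\chi(n)$ is the residue of $n$ modulo $q$, take $a=b=c=d=q$: all eight values are divisible by $q$.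

Now let $\chi(n)$ be the parity of $v_2(n)$, the exponent of $2$ in $n$. Then $\chi(8)\ne\chi(16)$, so the quadruple $(2,2,2,2)$ fails. Take $(a,b,c,d)=(2,2,8,8)$ instead. Then $a+b=ab=4$, $c+d=16$, $cd=64$, and the values are
$$4+16=20,\qquad 4+64=68,\qquad 4\cdot16=64,\qquad 4\cdot64=256,$$
with $v_2=2,2,6,8$, all even. The same quadruple also serves the coloring by the parity of $\lfloor\log_2n\rfloor$, since these floors are $4,6,6,8$.

For a general coloring, a sensible first attempt goes in two rounds. Pick $c,d$ first, for instance so that $T=c+d$ and $T'=cd$ have one color. Then give $n$ the new color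
$$\bigl(\chi(n+T),\ \chi(n+T'),\ \chi(nT),\ \chi(nT')\bigr),$$
and pick $a,b$ so that $a+b$ and $ab$ have the same new color. The eight values now fall into four pairs of equal color, for example $\chi(a+b+T)=\chi(ab+T)$. The attempt stops here: nothing makes the *four colors* in the vector agree with each other. With $\chi$ the parity of $v_2$, the choice $c=d=2$, $a=b=2$ passes both rounds and still yields $\chi(8)\neq\chi(16)$. So $c,d$ cannot be chosen independently of the rest. Adding $T$ and multiplying by $T$ must lead to the same color, for both values of $T$, when applied to a number that is not known yet.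

## 3. Partition theorems that we quote

For finite nonempty $B,B'\subset\mathbb N$, write $B<B'$ if $\max B<\min B'$. The empty product is $1$.

The following remark will be used several times. A *pattern* on a set $Z$ is a finite nonempty subset of $Z$.

**Compactness.** Let $Z$ be countable, let $\kappa\in\mathbb N$, and let $\mathcal G$ be a collection of patterns on $Z$. If every $\kappa$-coloring of $Z$ has a monochromatic $G\in\mathcal G$, then there is a finite $Z_0\subset Z$ such that every $\kappa$-coloring of $Z_0$ has a monochromatic $G\in\mathcal G$ with $G\subset Z_0$.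

*Proof.* Let $Z_1\subset Z_2\subset\cdots$ be finite sets exhausting $Z$, and suppose that each $Z_n$ has a coloring $\theta_n$ without a monochromatic $G\in\mathcal G$ inside $Z_n$. Enumerate $Z$. Passing to a subsequence for the first element, then to a further subsequence for the second, and so on, and then taking the diagonal, we get a subsequence along which $\theta_n(z)$ is eventually constant for every $z$. Let $\theta(z)$ be the limit. Some $G\in\mathcal G$ is monochromatic for $\theta$. As $G$ is finite, $G\subset Z_n$ and $\theta_n=\theta$ on $G$ for all large $n$ in the subsequence, a contradiction. $\square$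

**(H) Hindman's theorem, finite-unions form** (Hindman, JCTA 17 (1974); Baumgartner, JCTA 17 (1974)). If the nonempty finite subsets of $\mathbb N$ are finitely colored, there is an infinite family of pairwise disjoint sets all of whose finite unions have one color.

In an infinite disjoint family only finitely many members meet a given $[N]$. So we can pick members $B_0<B_1<B_2<\cdots$. By compactness, with $Z$ the nonempty finite subsets of $\mathbb N$ and patterns the sets of all nonempty unions of some $B_0<\dots<B_l$, we get the form that we use: *for all $r,l$ there is $k$ such that every $r$-coloring of the nonempty subsets of $[k]$ admits nonempty $B_0<B_1<\dots<B_l$ in $[k]$ all of whose nonempty unions have the same color.*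

**(G) Gallai–Witt.** For every finite $E\subset\mathbb N_0^g$ and every $\kappa$ there is $N_0$ such that every $\kappa$-coloring of a translate of $[0,N_0)^g$ contains a monochromatic set $\{w\}\cup\{w+fe:e\in E\}$ with $f\in\mathbb N$. (Here $[0,N)=\{0,1,\dots,N-1\}$.)

**(P) Polynomial van der Waerden** (Bergelson–Leibman, J. AMS 9 (1996); Walters, J. London Math. Soc. 61 (2000)). If $q_1,\dots,q_u\in\mathbb Z[x]$ have zero constant term and $q_i(f)>0$ for all $f\ge1$, then every finite coloring of $\mathbb N$ admits $x,f\in\mathbb N$ with $x,x+q_1(f),\dots,x+q_u(f)$ of one color.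

**(P′) Multidimensional version.** If $q_1,\dots,q_u:\mathbb Z\to\mathbb Z^e$ are polynomial maps with nonnegative integer coefficients and $q_i(0)=0$, then every finite coloring of $\mathbb N^e$ admits $x\in\mathbb N^e$ and $f\in\mathbb N$ with $x,x+q_1(f),\dots,x+q_u(f)$ of one color.

For colorings of $\mathbb Z^e$, with $x\in\mathbb Z^e$, (P′) is the multidimensional polynomial van der Waerden theorem of Bergelson–Leibman, J. AMS 9 (1996); it is also contained in their polynomial Szemerédi theorem for commuting transformations. By compactness a box $[-L,L]^e$ suffices for a given number of colors. The box can be translated into $\mathbb N^e$ by adding $L+1$ to each coordinate, and this translation carries patterns to patterns.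

## 4. Eight walks starting from one number

This section explains the architecture; it proves nothing that is used later without proof. Let $X,y_1,\dots,y_k\in\mathbb N$, let $B_0<B_1<B_2$ be nonempty subsets of $[k]$, let $j_h=\max B_h$, and write $y_B=\prod_{u\in B}y_u$. Put
$$b=y_{B_0}X,\qquad a=y_{B_1},\qquad T=y_{B_2}.$$
For $J\subset\{1,2\}$ let $S=B_0\cup\bigcup_{h\in J}B_h$. Start at $X$ and pass through the levels $1,\dots,k$. At a level $j\in S$ multiply the current number by $y_j$. At level $j_1$ add $a$ if $1\notin J$. At level $j_2$ add $T$ if $2\notin J$. Otherwise do nothing. Because $B_0<B_1<B_2$, the walk first reaches $b$, then treats $a$, then $T$. It ends at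
$$b+a+T\ (J=\emptyset),\qquad ba+T\ (J=\{1\}),\qquad (b+a)T\ (J=\{2\}),\qquad baT\ (J=\{1,2\}).$$
For instance, with $k=4$, $B_0=\{1\}$, $B_1=\{3\}$, $B_2=\{4\}$ and $J=\{2\}$ the walk is $X\mapsto y_1X\mapsto y_1X\mapsto y_1X+y_3\mapsto(y_1X+y_3)y_4$.

If the color of the endpoint depended only on the set $S$ of levels at which we multiply, then (H) would provide $B_0<B_1<B_2$ for which all four endpoints have one color. For the balanced bracketing we want more: $T$ should be allowed to take both values $c+d$ and $cd$. So at level $j$ we keep a finite set $Y_j$ of possible values of $y_j$, and we wish for three things.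

1. *Additions are invisible*: adding a known multiple $s\,y_j$ at level $j$ does not change the final color.
2. *Multipliers are exchangeable*: the final color does not depend on which $y_j\in Y_j$ we multiply by.
3. *Richness*: $T$ can take both values $c+d$ and $cd$.

The first idea for wish 3 is to make $Y_{j}$ contain $c+d$ and $cd$ for some $c,d$. This breaks as soon as $B_2$ has more than one element. Then $T=Dy_{j_2}$ with $D=\prod_{u\in B_2,\,u<j_2}y_u$, so $T$ takes the values $D(c+d)$ and $Dcd$. These need not be the sum and the product of one pair: for $c=d=1$, $D=2$ they are $4$ and $2$; no two positive integers have sum $4$ and product $2$, and none have sum $2$ and product $4$. Nor can we ask for singletons $B_2$, since (H) gives no control on the blocks.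

The repair is to ask that $Y_j$ contain $c_0+d_0$ and $D\,c_0d_0$. With $c=Dc_0$ and $d=Dd_0$ we then have
$$D(c_0+d_0)=c+d,\qquad D\cdot(Dc_0d_0)=cd. \tag{1}$$
But $D$ is not known when the set $Y_j$ is designed, so one set $Y_j$ must do this for *all* $D$ up to a bound. That is the content of Lemma 5.

There is also a circularity. The blocks should be chosen after we know how colors depend on $S$; the numbers must be chosen after the blocks, because $D$ depends on $B_2$. And invisibility of $y_j$ should hold relative to numbers that are still to be chosen. Two devices resolve this. We write $X=x_1+\dots+x_k$ and choose $x_j$ together with $y_j$; the current number of a walk after level $j$ then has the form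
$$\mu_j\,(x_{j+1}+\dots+x_k)+\nu_j,$$
a known slope $\mu_j$ times an unknown future, plus a known intercept $\nu_j$. And we compute, before any choice, a *predicted* final color $\Phi_j(m,v)_S$ for the number with slope $m$ and intercept $v$ when the future multiplications take place at the levels in $S$. The prediction is a limit over longer and longer lists of requirements.

## 5. Piecewise syndetic sets in $\mathbb N_0^g$

The proof of Lemma 5 needs a notion of "large" set that survives finite partitions and allows the use of (G).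

**Definition.** A cube of side $N$ is a translate $v+[0,N)^g$, $v\in\mathbb N_0^g$. For $A\subset\mathbb N_0^g$ and $u\in\mathbb N_0^g$ put $A-u=\{v\in\mathbb N_0^g:v+u\in A\}$. The set $A$ is *PS* (piecewise syndetic) if there is a finite $U\subset\mathbb N_0^g$ such that $\bigcup_{u\in U}(A-u)$ contains cubes of every side $N$. We say that $U$ witnesses that $A$ is PS.

Examples for $g=1$: the even numbers are PS with $U=\{0,1\}$. The powers of $2$ are not PS: for finite $U$ the set $\bigcup_{u\in U}(A-u)$ lies in the union of the intervals $[2^n-\max U,2^n]$, which for large $n$ are separated by gaps, so it contains no long intervals. A PS set is nonempty, and a superset of a PS set is PS.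

**Lemma 3.** If $A=A_1\cup A_2$ is PS, then $A_1$ or $A_2$ is PS. By induction, if a PS set is a finite union of sets, one of them is PS.

*Proof.* Let $U$ witness that $A$ is PS. Put $\hat A_l=\bigcup_{u\in U}(A_l-u)$ and $\hat A=\hat A_1\cup\hat A_2$; then $\hat A$ contains cubes of every side. If $\hat A_1$ contains cubes of every side, $A_1$ is PS. Otherwise there is $N$ such that $\hat A_1$ contains no cube of side $N$, so every cube of side $N$ inside $\hat A$ meets $\hat A_2$. Let $N'\in\mathbb N$, take a cube $Q\subset\hat A$ of side $N'+N$, and let $v$ be in its lower-corner subcube of side $N'$. Then $v+[0,N)^g\subset Q\subset\hat A$, so $v+w\in\hat A_2$ for some $w\in[0,N)^g$, that is, $v+w+u\in A_2$ for some $u\in U$. Hence the finite set $U+[0,N)^g$ witnesses that $A_2$ is PS. $\square$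

**Lemma 4.** If $A$ is PS and $E\subset\mathbb N_0^g\setminus\{0\}$ is finite and nonempty, there is $f\in\mathbb N$ such that $A_f:=A\cap\bigcap_{e\in E}(A-fe)$ is PS.

For example, for the even numbers and $E=\{1\}$ one may take $f=2$, while $f=1$ gives the empty set.

*Proof.* Let $U$ witness that $A$ is PS, and let $N_0$ be as in (G) for $|U|$ colors and $E$. Let $N\ge N_0$, and let $Q\subset\bigcup_{u\in U}(A-u)$ be a cube of side $N$. Color each $w\in Q$ by some $u\in U$ with $w+u\in A$. Let $v$ be such that $v+[0,N_0)^g\subset Q$. By (G) there are $w\in v+[0,N_0)^g$, $f\in\mathbb N$ and $u\in U$ such that $w$ and all $w+fe$ lie in $v+[0,N_0)^g$ and have color $u$. Since each $e\in E$ is nonzero, $f<N_0$. Now $w+u\in A$ and $w+u+fe\in A$ for all $e\in E$, which says $w+u\in A_f$. With $u'=u+(w-v)\in U+[0,N_0)^g$ this reads $v+u'\in\bigcup_{f<N_0}A_f$. Such $v$ fill a cube of side $N-N_0+1$, and $N$ was arbitrary. So $\bigcup_{f<N_0}A_f$ is PS, witnessed by $U+[0,N_0)^g$, and by Lemma 3 one of the finitely many $A_f$ is PS. $\square$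

## 6. A sum and a scaled product in one class of polynomials

Here is first the mechanism for $D=1$, with integers and two colors. Suppose we find $X,y_1,y_2\in\mathbb N$ with
$$\chi(X+y_1)=\chi(X),\qquad \chi(X+y_1y_2)=\chi(X),\qquad \chi(y_1X+y_2)=\chi(y_1X).$$
Two of the three numbers $X,\ y_1X,\ y_1y_2X$ have the same color. If these are $y_1\cdots y_hX$ and $y_1\cdots y_jX$ with $h<j$, put $Q=y_1\cdots y_hX$ and $P=y_{h+1}\cdots y_j$. Then $P+Q$ has the color of $Q$ by the displayed equalities, and $PQ=y_1\cdots y_jX$ has the same color. With $\chi$ the parity of $v_2$, the choice $X=1$, $y_1=2$, $y_2=4$ qualifies: $X+y_1=3$, $X+y_1y_2=9$, $y_1X+y_2=6$. The numbers $X,y_1X,y_1y_2X$ are $1,2,8$; the last two share a color; so $P=4$, $Q=2$, with sum $6$ and product $8$, both of odd $v_2$.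

We need this for polynomials rather than integers. The reason is wish 1. A finite set of integers fixed in advance cannot be invisible under addition: if $\chi(n)$ is the residue of $n$ modulo $q$, then adding $y$ changes the color unless $q\mid y$. A finite set of *polynomials* can be fixed in advance and evaluated later at a suitable integer. Evaluation respects sums and products, so the patterns survive. We also need all $D\in[i]$ at once in the same class.

Let $\mathcal P=z\mathbb N_0[z]\setminus\{0\}$.

**Lemma 5.** For all $\kappa,i\in\mathbb N$ there is a finite $\mathcal Y\subset\mathcal P$ such that for every $\kappa$-coloring of $\mathcal Y$ some color class contains, for every $D\in[i]$, both $P_c+P_d$ and $D\,P_cP_d$ for some $P_c,P_d\in\mathcal P$ (depending on $D$).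

*Proof.* **Step 1: reduction to colorings of all of $\mathcal P$.** By compactness, applied to the patterns $\{P_c^{(D)}+P_d^{(D)},\ D\,P_c^{(D)}P_d^{(D)}:D\in[i]\}$, it suffices to show that every coloring $\theta:\mathcal P\to[\kappa]$ has a class with the stated property.

**Step 2: a sequence of multipliers.** The aim is a polynomial version of $X,y_1,y_2,\dots$ with the added feature that $y_{h+1}\cdots y_j/D$ may be added instead of $y_{h+1}\cdots y_j$. Let $g=2^\kappa$ and identify $\Lambda=\{\sum_{u=1}^gx_uz^u:x_u\in\mathbb N_0\}$ with $\mathbb N_0^g$. Put $M_0=1$ and $A_0=\Lambda\setminus\{0\}$, which is PS. For $j=1,\dots,\kappa$ we construct $y_j\in\mathcal P$ and PS sets $A_j\subset A_{j-1}$ such that, with $M_j=y_1\cdots y_j$, we have $\deg M_j=2^j-1$ and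
$$\theta\Bigl(M_hX+\frac{y_{h+1}\cdots y_j}{D}\Bigr)=\theta(M_hX),\qquad \frac{y_{h+1}\cdots y_j}{D}\in\mathcal P\qquad(X\in A_j,\ 0\le h<j,\ D\in[i]).\tag{2}$$

Suppose the data up to $j-1$ are given. For $X\in A_{j-1}$ all $M_hX$ lie in $\mathcal P$. Partition $A_{j-1}$ according to the vector $(\theta(M_hX))_{0\le h<j}$. By Lemma 3 some cell $A'$ is PS. Let $E$ be the set of all
$$e_{h,D}=\frac{i!}{D}\,(y_{h+1}\cdots y_{j-1})^2\,z,\qquad 0\le h<j,\ D\in[i].$$
These have nonnegative integer coefficients and are divisible by $z$. Since $\deg(y_{h+1}\cdots y_{j-1})\le\deg M_{j-1}=2^{j-1}-1$, their degrees are at most $2(2^{j-1}-1)+1=2^j-1\le g$. So $E\subset\Lambda\setminus\{0\}$. By Lemma 4 choose $f\in\mathbb N$ such that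
$$A_j:=A'\cap\bigcap_{e\in E}(A'-fe)$$
is PS, and put $y_j=i!\,f\,M_{j-1}\,z$. Then $\deg M_j=2\deg M_{j-1}+1=2^j-1$. Since $M_{j-1}=M_h\,y_{h+1}\cdots y_{j-1}$,
$$\frac{y_{h+1}\cdots y_{j-1}\,y_j}{D}=\frac{i!}{D}\,f\,z\,(y_{h+1}\cdots y_{j-1})\cdot M_h\,(y_{h+1}\cdots y_{j-1})=M_h\,f\,e_{h,D}\in\mathcal P.$$
So for $X\in A_j$ we have $M_hX+\frac{y_{h+1}\cdots y_j}{D}=M_h\,(X+fe_{h,D})$, where both $X$ and $X+fe_{h,D}$ lie in the cell $A'$. On $A'$ the color $\theta(M_h\,\cdot\,)$ is constant. This is (2).

**Step 3: pigeonhole.** Take $X\in A_\kappa$. As $A_\kappa\subset A_j$, (2) holds at $X$ for all $j\le\kappa$. Among the $\kappa+1$ colors $\theta(M_0X),\dots,\theta(M_\kappa X)$ two agree, say $\theta(M_hX)=\theta(M_jX)$ with $h<j$. For $D\in[i]$ put $P_d=M_hX$ and $P_c=y_{h+1}\cdots y_j/D$. Then $P_c+P_d$ has color $\theta(M_hX)$ by (2), and $D\,P_cP_d=M_jX$ has the same color. The color does not depend on $D$. $\square$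

To see the squares in $E$ at work, take $\kappa=2$, $i=1$. At $j=1$ we have $E=\{z\}$ and $y_1=f_1z$. At $j=2$ we have $e_{0,1}=y_1^2z=f_1^2z^3$, $e_{1,1}=z$ and $y_2=f_2y_1z=f_1f_2z^2$. Indeed $y_1y_2=f_1^2f_2z^3=f_2e_{0,1}$ and $y_2=y_1\cdot f_2e_{1,1}$.

## 7. Gadgets

A gadget packages the three wishes of Section 4 for one level. The function $\Phi$ is to be read as the predicted color at slope $m$ and intercept $v$.

**Lemma 6.** Let $F$ be finite, $\Phi:\mathbb N\times\mathbb N_0\to F$, and $i\in\mathbb N$. There are $x\in\mathbb N$ and a finite nonempty $Y\subset\mathbb N$ such that: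

* (A) $\Phi(m,mx+v+sy)=\Phi(m,mx+v)$ for all $m,s\in[i]$, $0\le v\le i$, $y\in Y$;
* (M) for $m\in[i]$ and $0\le v\le i$, the value $\Phi(ym,\,y(mx+v))$ does not depend on $y\in Y$;
* (R) for each $D\in[i]$ there are $c,d\in\mathbb N$ with $c+d\in Y$ and $Dcd\in Y$.

We call $(x,Y)$ a gadget for $\Phi$ and $i$. Example: $\Phi(m,v)=v\bmod 2$, $i=2$, $x=1$, $Y=\{4,8\}$. Adding $4s$ or $8s$ preserves parity, $y(mx+v)$ is always even, and $c=d=2$ gives $c+d=cd=4$ and $2cd=8$.

*Proof.* **Step 1: make all candidates invisible.** Let $\kappa=|F|^{i(i+1)}$ and take $\mathcal Y$ from Lemma 5 for $\kappa$ and $i$. Color $x\in\mathbb N$ by the vector $(\Phi(m,mx+v))_{m\in[i],\,0\le v\le i}$. For $P\in\mathcal Y$ and $m,s\in[i]$ consider $f\mapsto sP(i!\,f)/m$. Since $P$ has no constant term, every coefficient of $P(i!\,f)$ is divisible by $i!$, hence by $m$. So this is a polynomial in $f$ with nonnegative integer coefficients and zero constant term, and it is positive for $f\ge1$. By (P) there are $x,f\in\mathbb N$ such that $x$ and all $x+sP(i!\,f)/m$ have the same vector.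 Compare the entries $(m,v)$ of these vectors: since $m\bigl(x+sP(i!\,f)/m\bigr)=mx+sP(i!\,f)$, condition (A) holds for every $y=P(i!\,f)$, $P\in\mathcal Y$.

**Step 2: pass to one class.** Color $P\in\mathcal Y$ by the vector $\bigl(\Phi(ym,y(mx+v))\bigr)_{m\in[i],\,0\le v\le i}$ with $y=P(i!\,f)$. This uses at most $\kappa$ colors. Let $\mathcal Y'$ be the class given by Lemma 5 and put $Y=\{P(i!\,f):P\in\mathcal Y'\}$. Then (M) holds by construction, and (A) still holds. For (R), take $P_c,P_d$ for $D$ as in Lemma 5 and put $c=P_c(i!\,f)$, $d=P_d(i!\,f)$; evaluation at $i!\,f$ turns $P_c+P_d,\ DP_cP_d\in\mathcal Y'$ into $c+d,\ Dcd\in Y$. $\square$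

## 8. Predicted colors, and the proof of Theorem 1

Let $\chi:\mathbb N\to[r]$, and let $k$ be given by (H) for $r$ colors and $l=2$.

**Step 1: the predictions $\Phi_k,\dots,\Phi_0$.** The purpose is to determine, before choosing numbers, how the final color will depend on the set of levels where we multiply. We define functions $\Phi_j$ on $\mathbb N\times\mathbb N_0$ whose values are vectors in $[r]$ indexed by the subsets $S\subset\{j+1,\dots,k\}$. For $j=k$ the only index is $\emptyset$, and
$$\Phi_k(m,v)=\chi(v)\ \text{ for } v\ge1,\qquad \Phi_k(m,0)=1.$$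
Given $\Phi_j$ with $1\le j\le k$, let $(x_j^{(i)},Y_j^{(i)})$ be a gadget from Lemma 6 for $\Phi_j$ and $i$, one for each $i\in\mathbb N$. Put
$$\alpha_i(m,v)=\Phi_j(m,\,mx_j^{(i)}+v),\qquad \beta_i(m,v)=\Phi_j\bigl(ym,\,y(mx_j^{(i)}+v)\bigr)\quad(y\in Y_j^{(i)},\ i\ge m,v).$$
By (M), $\beta_i(m,v)$ does not depend on $y$. Both take finitely many values. Enumerate the pairs $(m,v)$; thin out the indices $i$ for one pair after the other and take the diagonal. This gives an infinite set $I_j\subset\mathbb N$ such that for every $(m,v)$ both $\alpha_i(m,v)$ and $\beta_i(m,v)$ are eventually constant along $i\in I_j$. Call the limits $\alpha(m,v)$ and $\beta(m,v)$. For $S\subset\{j,\dots,k\}$ let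
$$\Phi_{j-1}(m,v)_S=\begin{cases}\alpha(m,v)_S,& j\notin S,\\ \beta(m,v)_{S\setminus\{j\}},& j\in S.\end{cases}\tag{3}$$
For $k=1$, for example, $\Phi_0(m,v)_\emptyset$ is the limit of $\chi(mx_1^{(i)}+v)$ and $\Phi_0(m,v)_{\{1\}}$ is the limit of $\chi\bigl(y(mx_1^{(i)}+v)\bigr)$, $y\in Y_1^{(i)}$.

**Step 2: the blocks.** The purpose is to make the predictions at the start agree. Color each nonempty $S\subset[k]$ by $\Phi_0(1,0)_S$. By the choice of $k$ there are nonempty $B_0<B_1<B_2$ in $[k]$ and a color $\rho$ such that all nonempty unions of them have color $\rho$. Let $j_1=\max B_1$ and $j_2=\max B_2$.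

**Step 3: the numbers.** Now we choose, for $j=1,\dots,k$ in turn, an index $i\in I_j$ that is sufficiently large in terms of all earlier choices; how large is said in Step 5. Put $x_j=x_j^{(i)}$ and proceed as follows.

* If $j\ne j_2$, choose any $y_j\in Y_j^{(i)}$.
* If $j=j_2$, let $D=\prod_{u\in B_2,\,u<j_2}y_u$ and let $i\ge D$. By (R) take $c_0,d_0\in\mathbb N$ with $c_0+d_0\in Y_{j_2}^{(i)}$ and $Dc_0d_0\in Y_{j_2}^{(i)}$. We keep two possible values of $y_{j_2}$, namely $c_0+d_0$ and $Dc_0d_0$.

Put $X=x_1+\dots+x_k$, $y_B=\prod_{u\in B}y_u$, and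
$$a=y_{B_1},\qquad b=y_{B_0}X,\qquad c=Dc_0,\qquad d=Dd_0.$$
By (1), $T:=Dy_{j_2}=y_{B_2}$ equals $c+d$ for $y_{j_2}=c_0+d_0$ and $cd$ for $y_{j_2}=Dc_0d_0$. The numbers $a,b$ do not involve $y_{j_2}$.

**Step 4: the states.** We describe the walks of Section 4 by slope and intercept. For $J\subset\{1,2\}$ and $T\in\{c+d,cd\}$ let $S=S_J=B_0\cup\bigcup_{h\in J}B_h$, put $(\mu_0,\nu_0)=(1,0)$, and
$$(\mu_j,\nu_j)=\begin{cases}\bigl(y_j\mu_{j-1},\ y_j(\mu_{j-1}x_j+\nu_{j-1})\bigr),& j\in S,\\ \bigl(\mu_{j-1},\ \mu_{j-1}x_j+\nu_{j-1}+\delta_j\bigr),& j\notin S,\end{cases}\tag{4}$$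
where $\delta_{j_1}=a$ if $1\notin J$, $\delta_{j_2}=T$ if $2\notin J$, and $\delta_j=0$ in all other cases. For $j=j_2$, $y_j$ means the value belonging to $T$. There are at most eight states $(\mu_j,\nu_j)$ at each level, and those at level $j$ depend only on choices made at levels up to $j$: indeed $a$ is known after level $j_1$, and $T$ after level $j_2$.

**Step 5: the prediction is kept.** We show that, if each $i$ was chosen large enough,
$$\Phi_j(\mu_j,\nu_j)_{S\cap\{j+1,\dots,k\}}=\rho\qquad\text{for } 0\le j\le k \text{ and all } (J,T).\tag{5}$$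
At level $j$ we require of $i\in I_j$ that, for each of the finitely many states $(\mu,\nu)$ at level $j-1$, we have $i\ge\mu$, $i\ge\nu$, $\alpha_i(\mu,\nu)=\alpha(\mu,\nu)$ and $\beta_i(\mu,\nu)=\beta(\mu,\nu)$. For $j=j_1$ we require also $i\ge\prod_{u\in B_1,\,u<j_1}y_u$, and for $j=j_2$ also $i\ge D$. These conditions involve earlier choices only.

For $j=0$, (5) says $\Phi_0(1,0)_S=\rho$, which holds by Step 2, as $S$ is a nonempty union of blocks. Suppose (5) holds for $j-1$, and write $(\mu,\nu)=(\mu_{j-1},\nu_{j-1})$.

*Case $j\in S$.* By (3) the assumption reads $\beta(\mu,\nu)_{S\cap\{j+1,\dots,k\}}=\rho$. Since $\beta_i(\mu,\nu)=\beta(\mu,\nu)$, the component $S\cap\{j+1,\dots,k\}$ of $\Phi_j\bigl(y\mu,y(\mu x_j+\nu)\bigr)$ equals $\rho$ for every $y\in Y_j^{(i)}$, in particular for $y=y_j$, whichever of its two values is meant if $j=j_2$. This is (5) for $j$.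

*Case $j\notin S$.* Now $S\cap\{j,\dots,k\}=S\cap\{j+1,\dots,k\}$, and the assumption reads $\alpha(\mu,\nu)_{S\cap\{j+1,\dots,k\}}=\rho$. Since $\alpha_i(\mu,\nu)=\alpha(\mu,\nu)$, the same component of $\Phi_j(\mu,\mu x_j+\nu)$ is $\rho$. If $\delta_j=0$, this is (5) for $j$. If $\delta_j\ne0$, then $\delta_j=sy_j$ with $y_j\in Y_j^{(i)}$ and $s$ known earlier: $s=\prod_{u\in B_1,\,u<j_1}y_u$ for $j=j_1$, and $s=D$ for $j=j_2$. As $i\ge\max(\mu,\nu,s)$, condition (A) gives $\Phi_j(\mu,\mu x_j+\nu+\delta_j)=\Phi_j(\mu,\mu x_j+\nu)$. This is (5) for $j$.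

**Step 6: the endpoints are the eight values.** Put $L_j=\mu_j(x_{j+1}+\dots+x_k)+\nu_j$. Then $L_0=X$ and $L_k=\nu_k$. If $j\in S$, (4) gives
$$L_j=y_j\mu_{j-1}(x_{j+1}+\dots+x_k)+y_j(\mu_{j-1}x_j+\nu_{j-1})=y_jL_{j-1}.$$
If $j\notin S$,
$$L_j=\mu_{j-1}(x_{j+1}+\dots+x_k)+\mu_{j-1}x_j+\nu_{j-1}+\delta_j=L_{j-1}+\delta_j.$$
So $L_0,\dots,L_k$ is the walk of Section 4. Since $B_0<B_1<B_2$, $\nu_k$ arises from $X$ as follows. Multiply by $y_{B_0}$, which gives $b$. Then multiply by $y_{B_1}=a$ if $1\in J$, or add $a$ if $1\notin J$. Then multiply by $y_{B_2}=T$ if $2\in J$, or add $T$ if $2\notin J$. Hence the numbers $\nu_k$, over all $J\subset\{1,2\}$ and $T\in\{c+d,cd\}$, are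
$$(a+b)+T,\qquad ab+T,\qquad (a+b)T,\qquad abT,\qquad T\in\{c+d,cd\}.$$
These are exactly the eight values $(a\circ_1b)\circ_2(c\circ_3d)$. Clearly $\nu_k\ge X\ge1$, so (5) for $j=k$ says $\chi(\nu_k)=\rho$ for all of them. This proves Theorem 1. $\blacksquare$

**Remark.** In the construction of Lemma 6 every $y\in Y$, and the numbers $c,d$ in (R), are positive multiples of $i!$. So $y_{B_0},y_{B_1},c_0,d_0$, and with them $a,b,c,d$, can be taken larger than any given bound, and there are infinitely many solutions.

## 9. Peeling a tree along a path, and the statement $K_n(g)$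

Let $\tau$ be a tree with $\ell$ leaves. Choose one leaf, and let $\tau_1,\dots,\tau_t$ be the subtrees hanging off the path from this leaf to the root, in this order. Then $0\le t\le\ell-1$, and each $\tau_h$ has at most $\ell-1$ leaves. The inner nodes of $\tau$ are the $t$ nodes on the path together with the inner nodes of $\tau_1,\dots,\tau_t$. Since $+$ and $\cdot$ are commutative, it does not matter on which side $\tau_h$ hangs. So if $b$ is placed at the chosen leaf and $p^{(h)}$ on the leaves of $\tau_h$,
$$V_\tau=\bigl\{(\cdots((b\circ_1T_1)\circ_2T_2)\cdots)\circ_tT_t:\ \circ_h\in\{+,\cdot\},\ T_h\in V_{\tau_h}(p^{(h)})\bigr\}.\tag{6}$$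
For $(a\circ b)\circ(c\circ d)$ and the leaf $b$ we get $t=2$, $\tau_1$ a single leaf $a$, and $\tau_2=(c\circ d)$. For $((a\circ b)\circ(c\circ d))\circ e$ and the leaf $a$ we get the three subtrees $b$, $(c\circ d)$, $e$.

So the proof of Theorem 1 should extend by induction on the number of leaves: walk along the path, and at the last level of the block $B_h$ keep one value of $y_{j_h}$ for each element of $V_{\tau_h}(p^{(h)})$. With $E_h=\prod_{u\in B_h,\,u<j_h}y_u$, richness now means $V_{\tau_h}(p^{(h)})\subset E_h\cdot Y$. For this we need the theorem for smaller trees in a form with a factor $E_h$ not known in advance, and with polynomials that can be evaluated later. In the induction the multipliers, hence $E_h$, are themselves polynomials. So the factor must be allowed to be a polynomial, and each induction step uses up one new variable.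

For $g\ge1$ let $R_g=\mathbb N_0[z_1,\dots,z_g]$, $R_g^*=R_g\setminus\{0\}$ and $I_g=z_gR_g\setminus\{0\}$. Note $R_g^*I_g\subset I_g$ and $I_g+I_g\subset I_g$. For $D\in R_g^*$ and $Q\in I_g$ write $(DQ)/D=Q$; this is well defined since $\mathbb Z[z_1,\dots,z_g]$ is a domain. Put $D\cdot A=\{DQ:Q\in A\}$.

**Definition.** $K_n(g)$ is the following statement. For every finite coloring of $I_g$ and every finite $\mathcal D\subset R_g^*$ there is a color class $A$ such that for every tree $\tau$ with $\ell\le n$ leaves and every $D\in\mathcal D$ there is $p\in I_g^\ell$ with $V_\tau(p)\subset D\cdot A$.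

Example: for $g=1$, $D=z_1$, the two-leaf tree and $p=(z_1^2,z_1^2)$ we have $V_\tau(p)=\{2z_1^2,z_1^4\}$, so $V_\tau(p)\subset D\cdot A$ means $2z_1\in A$ and $z_1^3\in A$. Compare with Lemma 5: if $P_c+P_d$ and $DP_cP_d$ lie in $A$, then $p=(DP_c,DP_d)$ has sum $D(P_c+P_d)$ and product $D\cdot DP_cP_d$, both in $D\cdot A$. So Lemma 5 is the case of $K_2(1)$ with $\mathcal D=[i]$, in finite form.

*Finite form of $K_n(g)$.* Assume $K_n(g)$. Then for given $\kappa$ and given finite nonempty $\mathcal D$ there is a finite $\mathcal Y\subset I_g$ such that every $\kappa$-coloring of $\mathcal Y$ has a class $A\subset\mathcal Y$ with the property in $K_n(g)$. This is compactness for $Z=I_g$. The patterns are the sets $\{Q\in I_g: DQ\in V_\tau(p_{\tau,D})\text{ for some }\tau,D\}$, one for each choice of $p_{\tau,D}\in I_g^\ell$ ($\tau$ with $\ell\le n$ leaves, $D\in\mathcal D$) with $V_\tau(p_{\tau,D})\subset D\cdot I_g$. They are finite because there are finitely many trees with at most $n$ leaves, and nonempty because $\mathcal D\ne\emptyset$.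

**Proposition 7.** $K_n(g)$ holds for all $n,g\ge1$.

The proof is by induction on $n$, for all $g$ simultaneously. For $n=1$, take any nonempty class $A$ and $Q\in A$. The only tree is a single leaf, and $p=DQ\in I_g$ gives $V_\tau(p)=\{DQ\}\subset D\cdot A$ for every $D\in\mathcal D$.

For the rest of the proof, up to the end of Section 11, let $n\ge2$, let $g\geq 1$, and assume $K_{n-1}(g+1)$. Write $R=R_g$, $R^*=R_g^*$, $I=I_g$.

## 10. Gadgets with one new variable

The role of $i!\,f$ in Lemma 6 is now played by $fW$, where $W\in I$ is divisible by all the products $Dm$ that may occur as denominators.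

**Lemma 8.** Let $F$ be finite, $\Phi:R^*\times(I\cup\{0\})\to F$, and let $\mathcal M\subset R^*$ and $\mathcal V\subset I\cup\{0\}$ be finite and nonempty. There are $x\in I$ and a finite nonempty $Y\subset I$ such that:

* (A′) for $y\in Y$, $m,s,D\in\mathcal M$, $v\in\mathcal V$: $y\in D\cdot I$ and $\Phi\bigl(m,mx+v+s\,\tfrac yD\bigr)=\Phi(m,mx+v)$;
* (M′) for $m\in\mathcal M$, $v\in\mathcal V$: $\Phi\bigl(ym,y(mx+v)\bigr)$ does not depend on $y\in Y$;
* (R′) for every tree $\tau$ with $\ell\le n-1$ leaves and every $E\in\mathcal M$ there is $p\in I^\ell$ with $V_\tau(p)\subset E\cdot Y$.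

*Proof.* **Step 1: the substitution.** We set up a family of homomorphisms that turn patterns in $I_{g+1}$ into patterns in $I$. Let $\mathcal Y\subset I_{g+1}$ be finite, as provided by the finite form of $K_{n-1}(g+1)$ for $\kappa=|F|^{|\mathcal M||\mathcal V|}$ colors and $\mathcal D=\mathcal M\subset R_g^*\subset R_{g+1}^*$. Put
$$W=z_g\prod_{m\in\mathcal M}m^2.$$
For $D,m\in\mathcal M$, equal or not, $Dm$ divides $\prod_{m'\in\mathcal M}{m'}^2$ with quotient a product of elements of $\mathcal M$. So $W\in Dm\cdot I$. For $f\in\mathbb N$ let $\sigma_f:R_{g+1}\to R_g$ be the semiring homomorphism that fixes $R_g$ and sends $z_{g+1}$ to $fW$. For $P=\sum_{u\ge1}P_uz_{g+1}^u\in I_{g+1}$, with $P_u\in R_g$ not all zero,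
$$\sigma_f(P)=W\sum_{u\ge1}f^uP_uW^{u-1}\in W\cdot R^*\subset I.$$
In particular $\sigma_f(P)\in D\cdot I$ for all $D\in\mathcal M$.

**Step 2: make all candidates invisible.** For $P\in\mathcal Y$ and $m,s,D\in\mathcal M$,
$$\frac{s\,\sigma_f(P)}{Dm}=\sum_{u\ge1}f^u\,\frac{sP_uW^u}{Dm}=\sum_{u\ge1}f^u\,sP_uW^{u-1}\cdot\frac{W}{Dm}$$
is a polynomial in $f$ with zero constant term and coefficients in $I\cup\{0\}$. Over all $P,m,s,D$ only finitely many monomials in $z_1,\dots,z_g$ occur in these coefficients, say $e$ of them, and all are divisible by $z_g$. Identify the polynomials in these $e$ monomials having all coefficients positive with $\mathbb N^e$; they lie in $I$. Color such $x$ by the vector $(\Phi(m,mx+v))_{m\in\mathcal M,\,v\in\mathcal V}$. The maps $f\mapsto s\sigma_f(P)/(Dm)$ are, in coordinates, polynomial maps with nonnegative integer coefficients vanishing at $0$. By (P′) there are $x\in I$ and $f\in\mathbb N$ such that $x$ and all $x+s\sigma_f(P)/(Dm)$ have the same vector. Comparing the entries $(m,v)$ gives $\Phi\bigl(m,mx+v+s\,\sigma_f(P)/D\bigr)=\Phi(m,mx+v)$.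 So (A′) holds for all $y=\sigma_f(P)$, $P\in\mathcal Y$.

**Step 3: pass to one class.** Color $P\in\mathcal Y$ by $\bigl(\Phi(ym,y(mx+v))\bigr)_{m\in\mathcal M,\,v\in\mathcal V}$ with $y=\sigma_f(P)$. This uses at most $\kappa$ colors. Let $\mathcal Y'$ be a class with the property of $K_{n-1}(g+1)$; it is nonempty since $\mathcal M\neq\emptyset$. Put $Y=\sigma_f(\mathcal Y')$. Then (A′) and (M′) hold. For (R′), let $p\in I_{g+1}^\ell$ with $V_\tau(p)\subset E\cdot\mathcal Y'$. Since $\sigma_f$ is a semiring homomorphism fixing $E\in R_g$,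
$$V_\tau(\sigma_f(p))=\sigma_f(V_\tau(p))\subset\sigma_f(E)\cdot\sigma_f(\mathcal Y')=E\cdot Y,$$
and $\sigma_f(p)\in I^\ell$. $\square$

## 11. The walk in the semiring $R_g$: proof of Proposition 7

Let $\theta:I\to[r]$ be a coloring and $\mathcal D\subset R^*$ finite; we may assume $\mathcal D\ne\emptyset$. Let $k$ be given by (H) for $r$ colors and $l=n-1$. Fix finite nonempty sets $\mathcal M_1\subset\mathcal M_2\subset\cdots$ exhausting $R^*$, all containing $\mathcal D$, and finite nonempty sets $\mathcal V_1\subset\mathcal V_2\subset\cdots$ exhausting $I\cup\{0\}$.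

**Step 1: the predictions.** As before, these are defined before any choice. The functions $\Phi_j$ are defined on $R^*\times(I\cup\{0\})$, with values vectors in $[r]$ indexed by the subsets of $\{j+1,\dots,k\}$. Put $\Phi_k(m,v)=\theta(v)$ for $v\ne0$ and $\Phi_k(m,0)=1$. Given $\Phi_j$ with $1\le j\le k$, let $(x_j^{(i)},Y_j^{(i)})$, $i\in\mathbb N$, be gadgets from Lemma 8 for $\Phi_j,\mathcal M_i,\mathcal V_i$, and put
$$\alpha_i(m,v)=\Phi_j(m,mx_j^{(i)}+v),\qquad\beta_i(m,v)=\Phi_j\bigl(ym,y(mx_j^{(i)}+v)\bigr)\quad(y\in Y_j^{(i)},\ m\in\mathcal M_i,\ v\in\mathcal V_i).$$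
The second is well defined by (M′), and for each $(m,v)$ it is defined for all large $i$. There are countably many pairs $(m,v)$, so the diagonal argument gives an infinite $I_j\subset\mathbb N$ along which all $\alpha_i(m,v)$ and $\beta_i(m,v)$ are eventually constant, with limits $\alpha(m,v)$ and $\beta(m,v)$. For $S\subset\{j,\dots,k\}$ let $\Phi_{j-1}(m,v)_S$ be $\alpha(m,v)_S$ if $j\notin S$, and $\beta(m,v)_{S\setminus\{j\}}$ if $j\in S$. (The index sets $I_j$ should not be confused with the semigroup $I=I_g$.)

**Step 2: the blocks and the class $A$.** By (H) there are nonempty $B_0<B_1<\dots<B_{n-1}$ in $[k]$ and a color $\rho$ with $\Phi_0(1,0)_S=\rho$ for all nonempty unions $S$ of the $B_h$. Let $A=\theta^{-1}(\rho)$. This class depends neither on a tree nor on an element $D$; both are chosen only now.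

**Step 3: the elements.** Let $\tau$ have $\ell\le n$ leaves and let $D\in\mathcal D$. Choose a leaf, and let $\tau_1,\dots,\tau_t$ be as in Section 9, so $t\le n-1$ and each $\tau_h$ has at most $n-1$ leaves. Put $j_h=\max B_h$. For $j=1,\dots,k$ in turn choose $i\in I_j$ large in terms of earlier choices (see Step 5), and put $x_j=x_j^{(i)}$.

* If $j=j_h$ with $1\le h\le t$, let $E_h=\prod_{u\in B_h,\,u<j_h}y_u$. Take $i$ so large that $E_h\in\mathcal M_i$. By (R′) there is $p^{(h)}$, with entries in $I$, such that $V_{\tau_h}(p^{(h)})\subset E_h\cdot Y_j^{(i)}$. For each $T_h\in V_{\tau_h}(p^{(h)})$ let $y_{j_h}=T_h/E_h\in Y_j^{(i)}$ be the value of $y_{j_h}$ belonging to $T_h$.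
* For all other $j$ choose any $y_j\in Y_j^{(i)}$.

Since the $B_h$ are disjoint, no $u\in B_h$ with $u<j_h$ is one of the levels $j_1,\dots,j_t$. So each $E_h\in R^*$ is a single well-defined element. The same holds for $y_{B_0}=\prod_{u\in B_0}y_u$.

**Step 4: the states.** For $J\subset[t]$ and $T=(T_1,\dots,T_t)\in\prod_hV_{\tau_h}(p^{(h)})$ let $S=B_0\cup\bigcup_{h\in J}B_h$. Define $(\mu_j,\nu_j)$ by $(\mu_0,\nu_0)=(1,0)$ and the recursion (4), where now
$$\delta_{j_h}=\frac{T_h}{D}=E_h\cdot\frac{y_{j_h}}{D}\quad\text{for }h\in[t]\setminus J,\qquad\delta_j=0\text{ otherwise},$$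
and $y_{j_h}$ is the value belonging to $T_h$. The quotient makes sense because $D\in\mathcal D\subset\mathcal M_i$, so that $y_{j_h}\in D\cdot I$ by (A′). We have $\mu_j\in R^*$ and $\nu_j\in I\cup\{0\}$ throughout. At each level there are finitely many states, and those at level $j$ depend only on choices at levels up to $j$.

The additions are divided by $D$ because the goal is $V_\tau\subset D\cdot A$: at the end the whole walk will be multiplied by $D$.

**Step 5: the prediction is kept.** We claim
$$\Phi_j(\mu_j,\nu_j)_{S\cap\{j+1,\dots,k\}}=\rho\qquad(0\le j\le k,\text{ all }J,T).\tag{7}$$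
At level $j$ we require of $i\in I_j$ that, for every state $(\mu,\nu)$ at level $j-1$, $\mu\in\mathcal M_i$, $\nu\in\mathcal V_i$, $\alpha_i(\mu,\nu)=\alpha(\mu,\nu)$ and $\beta_i(\mu,\nu)=\beta(\mu,\nu)$, and that $E_h\in\mathcal M_i$ if $j=j_h$ with $1\le h\le t$.

For $j=0$ the claim is Step 2. Suppose it holds for $j-1$, with $(\mu,\nu)=(\mu_{j-1},\nu_{j-1})$.

*Case $j\in S$.* The assumption reads $\beta(\mu,\nu)_{S\cap\{j+1,\dots,k\}}=\rho$. As $\beta_i(\mu,\nu)=\beta(\mu,\nu)$, this component of $\Phi_j\bigl(y\mu,y(\mu x_j+\nu)\bigr)$ is $\rho$ for every $y\in Y_j^{(i)}$, in particular for the relevant value $y_j$.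

*Case $j\notin S$.* The assumption reads $\alpha(\mu,\nu)_{S\cap\{j+1,\dots,k\}}=\rho$. As $\alpha_i(\mu,\nu)=\alpha(\mu,\nu)$, this component of $\Phi_j(\mu,\mu x_j+\nu)$ is $\rho$. If $\delta_j=0$ we are done. If $\delta_j\ne0$, then $j=j_h$ with $h\in[t]\setminus J$ and $\delta_j=E_h\cdot(y_{j_h}/D)$. Since $\mu,E_h,D\in\mathcal M_i$ and $\nu\in\mathcal V_i$, condition (A′) with $m=\mu$, $s=E_h$, $v=\nu$ gives $\Phi_j(\mu,\mu x_j+\nu+\delta_j)=\Phi_j(\mu,\mu x_j+\nu)$. This proves (7).

Since $\mu_0x_1=x_1\ne0$, we have $\nu_1\in I$, and then all $\nu_j\in I$ for $j\ge1$. So $\nu_k\ne0$, and (7) for $j=k$ says $\theta(\nu_k)=\rho$, that is, $\nu_k\in A$.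

**Step 6: the endpoints, multiplied by $D$, are the elements of $V_\tau$.** With $X=x_1+\dots+x_k$ and $L_j=\mu_j(x_{j+1}+\dots+x_k)+\nu_j$ the computation of Section 8, Step 6, used only the recursion (4) and the semiring laws. So $L_0=X$, $L_k=\nu_k$, $L_j=y_jL_{j-1}$ for $j\in S$, and $L_j=L_{j-1}+\delta_j$ for $j\notin S$. As $B_0<B_1<\dots<B_t$, $\nu_k$ arises from $y_{B_0}X$ by successively, for $h=1,\dots,t$, multiplying by $\prod_{u\in B_h}y_u=E_hy_{j_h}=T_h$ if $h\in J$, or adding $T_h/D$ if $h\notin J$. Put $b:=D\,y_{B_0}X\in I$. Since $D(LT_h)=(DL)T_h$ and $D(L+T_h/D)=DL+T_h$, the element $D\nu_k$ arises from $b$ by successively multiplying by $T_h$ ($h\in J$) or adding $T_h$ ($h\notin J$). By (6), the elements $D\nu_k$, over all $J$ and $T$, are exactly the elements of $V_\tau$ for the leaf values $b,p^{(1)},\dots,p^{(t)}$, all in $I$. As every $\nu_k\in A$, we get $V_\tau\subset D\cdot A$. This proves $K_n(g)$, and with it Proposition 7. $\square$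

## 12. One color class for all bracketings

*Proof of Theorem 2.* Let $\chi:\mathbb N\to[r]$.

**Step 1: all trees with at most $n$ leaves.** Fix $n$. Color $I_1=z_1\mathbb N_0[z_1]\setminus\{0\}$ by $P\mapsto\chi(P(1))$ and apply $K_n(1)$ with $\mathcal D=\{1\}$. There is a color $\rho$ such that for every tree $\tau$ with $\ell\le n$ leaves there is $p\in I_1^\ell$ with $\chi(P(1))=\rho$ for all $P\in V_\tau(p)$. Evaluation at $z_1=1$ is a semiring homomorphism that maps $I_1$ into $\mathbb N$. So with $a_u=p_u(1)\in\mathbb N$ we have $V_\tau(a_1,\dots,a_\ell)=\{P(1):P\in V_\tau(p)\}\subset\chi^{-1}(\rho)$. One class $\chi^{-1}(\rho)$ serves all these trees simultaneously.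

**Step 2: all trees.** The color in Step 1 may depend on $n$; we remove this dependence. If no single color class worked for all trees, each color $\rho\in[r]$ would fail for some tree $\tau_\rho$. Let $n$ be at least the number of leaves of each of $\tau_1,\dots,\tau_r$. The color provided by Step 1 for this $n$ works for all of $\tau_1,\dots,\tau_r$, including the one for which it fails, a contradiction. $\blacksquare$
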